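\title{Nilpotent elements of $C^*$-algebras are sums of square-zero elements}

\begin{abstract}
We prove that every nilpotent element of a $C^*$-algebra $A$ is a finite sum of square-zero elements. The span of the square-zero elements is shown to be a Lie ideal equal to $[J,J]=[J,A]$, where $J$ is the algebraic ideal that these elements generate; it equals $[A,A]$ when $A$ is unital and has no characters. For elements with $x^n=0$, the number and the norms of the summands can be bounded in terms of $n$ and $\|x\|$ alone, and two summands do not suffice when $n\ge 3$.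
\end{abstract}

\section{Introduction}

Let $A$ be a complex $C^*$-algebra, not necessarily unital. An element $x\in A$ is \emph{nilpotent} if $x^n=0$ for some $n\ge1$, and \emph{square-zero} if $x^2=0$. For subspaces $V,W\subseteq A$ let $[V,W]$ be the linear span of the commutators $[a,b]=ab-ba$ with $a\in V$, $b\in W$. By a result of Robert, every nilpotent element of $A$ lies in $[A,A]$. Each square-zero element is a single commutator (Lemma~\ref{lem:sz}), so the following question, posed in \cite{GT}, asks for a sharper form of that result.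

\begin{quote}
\emph{Is every nilpotent element of a $C^*$-algebra a finite sum of square-zero elements?}
\end{quote}

Two simple cases point in opposite directions.

\begin{example}\label{ex:vN}
Let $M\subseteq B(\mathcal H)$ be a von Neumann algebra and let $x\in M$ satisfy $x^n=0$. The projection $E_j$ onto $\ker x^j$ commutes with the commutant of $M$, so $E_j\in M$. Put $p_j=E_j-E_{j-1}$ for $1\le j\le n$. Since $x$ maps $\ker x^j$ into $\ker x^{j-1}$, we have $xp_j=E_{j-1}xp_j$, hence $p_jxp_j=0$ and $xp_1=0$. Thus $x=xp_2+\dots+xp_n$ is a sum of $n-1$ square-zero elements of norm at most $\|x\|$: the columns of a strictly upper triangular operator matrix.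
\end{example}

\begin{example}\label{ex:alg}
In the algebra $\mathbb C[t]/(t^3)$ the square-zero elements are the multiples of $t^2$, so the nilpotent element $t$ is not a sum of them. No purely algebraic argument can therefore answer the question.
\end{example}

Example~\ref{ex:vN} suggests the answer yes, but it rests on kernel projections, which a $C^*$-algebra need not contain. The loss is real: for $n=3$ two summands suffice in a von Neumann algebra, and we shall see a $C^*$-algebra in which they do not. The answer is nevertheless yes.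

\begin{theorem}\label{thm:main}
Every nilpotent element of a $C^*$-algebra is a finite sum of square-zero elements.
\end{theorem}

Let $\tilde A$ be the unitization of $A$, with $\tilde A=A$ if $A$ is unital, and put
\[
N_2=\{y\in A: y^2=0\},\qquad \mathfrak N=\operatorname{span}N_2,\qquad J=\operatorname{span}\tilde AN_2\tilde A .
\]
Since $N_2$ is closed under scalar multiples and adjoints, $\mathfrak N$ is the set of finite sums of square-zero elements, $\mathfrak N^*=\mathfrak N$ and $J^*=J$. The ideal $J$ is the \emph{algebraic} ideal generated by $N_2$: no closure is taken. A \emph{character} of $A$ is a nonzero homomorphism $A\to\mathbb C$.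

\begin{theorem}\label{thm:structure}
Let $A$ be a $C^*$-algebra.
\begin{enumerate}
\item[(i)] $\mathfrak N$ is a Lie ideal, that is, $[\mathfrak N,A]\subseteq\mathfrak N$.
\item[(ii)] The span of the nilpotent elements equals $\mathfrak N=[J,J]=[J,A]$, and $J$ contains every nilpotent element.
\item[(iii)] If $A$ is unital, then $J=A$ if and only if $A$ has no characters; in that case $[A,A]=\mathfrak N$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:bounds}
For each $n$ there are constants $N_n$ and $C_n$, independent of $A$, such that every element $x$ of a $C^*$-algebra $A$ with $x^n=0$ is a sum of $N_n$ square-zero elements of norm at most $C_n\|x\|$. For $n\ge3$, necessarily $N_n\ge3$.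
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to two statements about $J$; one is proved in Sections~\ref{sec:lie} and~\ref{sec:JA}, the other in Sections~\ref{sec:her} and~\ref{sec:nil}. Sections~\ref{sec:char} and~\ref{sec:number} complete Theorems~\ref{thm:structure} and~\ref{thm:bounds}. The result of Robert is not used.

\section{Polar decompositions and square-zero elements}\label{sec:prelim}

Represent $A$ faithfully on a Hilbert space $\mathcal H$, unitally if $A$ is unital, so that $\tilde A=A+\mathbb C1$ and $M_m(A)\subseteq B(\mathcal H^m)$. We write $a\equiv b$ for $a-b\in\mathfrak N$.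

\emph{Supports.} For a positive operator $h$ and $t>0$ we have $\ker h^t=\ker h$. The \emph{support projection} $e$ of $h$ is the projection onto $(\ker h)^\perp$. For every operator $z$,
\begin{equation}\label{eq:support}
eh^t=h^t=h^te,\qquad h^tz=0\Rightarrow ez=0,\qquad zh^t=0\Rightarrow ze=0 .
\end{equation}

\emph{Polar decomposition.} Every $x\in A$ can be written $x=v|x|$, where $|x|=(x^*x)^{1/2}$ and $v\in B(\mathcal H)$ is a partial isometry such that $v^*v$ is the support projection of $|x|$, which projects onto $(\ker x)^\perp$, and $vv^*$ is the support projection of $|x^*|$, which projects onto the closure of the range of $x$. In general $v\notin A$, but for all $t>0$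
\begin{equation}\label{eq:polar}
v|x|^t=|x^*|^tv\in A,\qquad |x^*|^t=v|x|^tv^*,\qquad |x|^t=v^*|x^*|^tv .
\end{equation}
Indeed, $xx^*v=v|x|^2v^*v=v|x|^2$ gives $f(|x^*|^2)v=vf(|x|^2)$ for polynomials $f$, hence for continuous $f$; and $v|x|^t\in A$ because $v|x|f(|x|)=xf(|x|)\in A$ and $\lambda^t$ is a uniform limit on $[0,\|x\|]$ of polynomials $\lambda f(\lambda)$. The last two identities follow on multiplying the first by $v^*$. In particular, every element of a $C^*$-algebra is a product of two elements of that algebra, $x=(v|x|^{1/2})|x|^{1/2}$.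

\emph{Order.} If $0\le a\le b$, then $z^*az\le z^*bz$ for all $z$, and $a^{1/2}\le b^{1/2}$ (a case of the L\"owner--Heinz inequality). The next fact turns an inequality into an exact factorization.

\begin{lemma}[{\cite[Proposition~1.4.5]{Ped}}]\label{lem:ped}
Let $x,a$ be elements of a $C^*$-algebra $A$ with $a\ge0$ and $x^*x\le a$, and let $0<\alpha<\frac12$. Then $x=ua^\alpha$ for some $u\in A$.
\end{lemma}

A square-zero element comes with a whole family of others.

\begin{lemma}\label{lem:sz}
Let $y=v|y|\in N_2$, $p=v^*v$ and $q=vv^*$. Then $pq=0$ and $pv=0$, and for all $t>0$: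
\begin{enumerate}
\item[(a)] $|y|^tv=0$, and $v|y|^t$ and $|y|^tv^*$ lie in $N_2$;
\item[(b)] $|y|^t$ and $|y^*|^t$ lie in $J$;
\item[(c)] $y=[\,v|y|^{1/2},|y|^{1/2}\,]\in[J,J]$.
\end{enumerate}
\end{lemma}

\begin{proof}
The range of $y$ lies in $\ker y$, so $pq=0$ and $pv=pqv=0$. Then $|y|^tv=|y|^tpv=0$, so $(v|y|^t)^2=0$, and adjoints give the rest of (a). For (b), write $|y|^t=(|y|^{t/2}v^*)(v|y|^{t/2})$ and $|y^*|^t=(v|y|^{t/2})(|y|^{t/2}v^*)$. For (c), the product $|y|^{1/2}\cdot v|y|^{1/2}$ vanishes by (a), and both entries of the commutator lie in $J$ by (a) and (b).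
\end{proof}

\section{Lowering the order of nilpotency}\label{sec:reduction}

Part (c) of Lemma~\ref{lem:sz} says that for $y^2=0$ the two factors of $y=(v|y|^{1/2})|y|^{1/2}$ have product zero in the opposite order. For a general nilpotent element, exchanging the factors lowers the order by one. Take the smallest case, $x=\alpha e_{12}+\beta e_{23}\in M_3$ with $\alpha,\beta>0$, where the $e_{ij}$ are the matrix units. Here $|x|=\alpha e_{22}+\beta e_{33}$ and $v=e_{12}+e_{23}$, so with
\[
a=v|x|^{1/2}=\sqrt\alpha\,e_{12}+\sqrt\beta\,e_{23},\qquad d=|x|^{1/2}=\sqrt\alpha\,e_{22}+\sqrt\beta\,e_{33}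
\]
we get $ad=x$ and $da=\sqrt{\alpha\beta}\,e_{23}$, which is square-zero although $x^2\ne0$. For an arbitrary factorization, $(ad)^n=0$ yields only $(da)^{n+1}=0$; the gain comes from the fact that the outer factors $a$ and $d$ can be canceled on the support of $|x|$.

\begin{lemma}\label{lem:lower}
Let $x=v|x|\in A$ satisfy $x^n=0$ with $n\ge2$, and put $a=v|x|^{1/2}$, $d=|x|^{1/2}$. Then $x=[a,d]+da$ and $(da)^{n-1}=0$.
\end{lemma}

\begin{proof}
The first identity holds because $x=ad$. Let $c=(da)^{n-1}$ and $p=v^*v$, the support projection of $d$. As $c$ begins with $d$ and ends with $a=vd$, we have $c=pc=cp$. Now $0=(ad)^n=acd=v\,dcd$, and multiplying by $v^*$ gives $dcd=0$. By \eqref{eq:support}, $cd=pcd=0$, and then $c=cp=0$.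
\end{proof}

It remains to see that $[a,d]\in\mathfrak N$. Theorem~\ref{thm:structure}(i) would give this if $d$ were in $\mathfrak N$, but it is not: in the example $d$ has positive trace, while square-zero matrices have trace zero. What is true in the example is that $d$ is a combination of \emph{products} of square-zero elements, such as $e_{22}=e_{21}e_{12}$. This is why the ideal $J$ enters. We shall prove that $[J,A]\subseteq\mathfrak N$ (Proposition~\ref{prop:JA}) and that $|x|^{1/2}\in J$ for every nilpotent $x$ (Proposition~\ref{prop:nil}).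

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Propositions~\ref{prop:JA} and~\ref{prop:nil}]
We use induction on $n$, where $x^n=0$. For $n\le2$ there is nothing to prove. For $n\ge3$ write $x=[a,d]+da$ as in Lemma~\ref{lem:lower}. Then $da\in\mathfrak N$ by induction, and $[a,d]\in[A,J]\subseteq\mathfrak N$ because $d=|x|^{1/2}\in J$.
\end{proof}

\section{The span of the square-zero elements is a Lie ideal}\label{sec:lie}

New square-zero elements will come from one observation:
\begin{equation}\label{eq:flip}
XY=0\quad\Longrightarrow\quad (YX)^2=Y(XY)X=0 .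
\end{equation}

\subsection*{The model case}
Let $B$ be a unital algebra, $A=M_2(B)$, and $y=\left(\begin{smallmatrix}0&0\\h&0\end{smallmatrix}\right)$. For $c=(c_{ij})$,
\[
[y,c]=\begin{pmatrix}-c_{12}h&0\\ hc_{11}-c_{22}h&hc_{12}\end{pmatrix}.
\]
A matrix with a single off-diagonal entry is square-zero, and so is $\left(\begin{smallmatrix}b&b\\-b&-b\end{smallmatrix}\right)$; hence $\operatorname{diag}(0,b)\equiv\operatorname{diag}(b,0)$ and $[y,c]\equiv\operatorname{diag}([h,c_{12}],0)$. So we must show that a commutator $[s,t]$ of $B$, placed in the corner, lies in $\mathfrak N$. Take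
\[
X=\begin{pmatrix}st&-s\\0&0\end{pmatrix},\quad Y=\begin{pmatrix}1&0\\t&0\end{pmatrix},\qquad XY=0,\quad YX=\begin{pmatrix}st&-s\\tst&-ts\end{pmatrix}.
\]
By \eqref{eq:flip}, $0\equiv YX\equiv\operatorname{diag}(st,-ts)\equiv\operatorname{diag}(st-ts,0)$. The second column of $X$ provides the room to cancel $st$ in $XY$, and the canceling term reappears in $YX$ with its factors exchanged.

In a general $C^*$-algebra a square-zero element still lies in a copy of $M_2(B)$, but $B$ need not be unital and the copy need not be all of $A$.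

\subsection*{The matrix algebra around a square-zero element}
Fix $y=v|y|\in N_2$ and $p=v^*v$ for the rest of this section, and put
\[
B=\overline{|y|A|y|},\qquad R=\overline{|y|A}.
\]
Then $B$ is a $C^*$-subalgebra; it contains $|y|^3$, hence $|y|^t$ for all $t>0$. The set $R$ is a closed right ideal containing $B$, so $BA\subseteq R$; and $r_1r_2^*\in B$ for $r_1,r_2\in R$. If $b\in B$ is the limit of $|y|a_k|y|$, then $vb=\lim ya_k|y|$, $bv^*=\lim|y|a_ky^*$ and $vbv^*=\lim ya_ky^*$ lie in $A$, and $b,vb\in\overline{A|y|}=R^*$. In particular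
\begin{equation}\label{eq:RB}
rb\in B\quad\text{and}\quad rvb\in B\qquad(r\in R,\ b\in B).
\end{equation}
From $b=pbp$ and $pv=0$ we get $bv=0$, $v^*b=0$ and $v^*vb=b$. The row $V=(p\ \ v)$ satisfies $V^*V=\operatorname{diag}(p,p)$, which acts as a unit on $M_2(B)$. Hence
\[
\Phi\colon M_2(B)\to A,\qquad \Phi\big((b_{ij})\big)=V(b_{ij})V^*=b_{11}+b_{12}v^*+vb_{21}+vb_{22}v^*
\]
is a $*$-homomorphism, and $y=\Phi\left(\begin{smallmatrix}0&0\\|y|&0\end{smallmatrix}\right)$ as in the model. Applying $\Phi$ to the square-zero matrices $\left(\begin{smallmatrix}0&0\\b&0\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}0&b\\0&0\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}b&b\\-b&-b\end{smallmatrix}\right)$ gives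
\begin{equation}\label{eq:ab}
vb\equiv0,\qquad bv^*\equiv0,\qquad vbv^*\equiv b\qquad(b\in B).
\end{equation}
The computation of the model becomes the following lemma, in which $X$ may contain an additional term $r$ from outside $\Phi(M_2(B))$.

\begin{lemma}\label{lem:flip}
Let $r\in A$, $x_1,x_2,b_1,b_2\in B$ and $Y=b_1+vb_2$. If $rY+x_1b_1+x_2b_2=0$, then $Yr+b_1x_1+b_2x_2\equiv0$.
\end{lemma}

\begin{proof}
Put $X=r+x_1+x_2v^*$. Since $x_1v=0$, $v^*b_1=0$ and $v^*vb_2=b_2$, we have $XY=rY+x_1b_1+x_2b_2=0$. By \eqref{eq:flip} and \eqref{eq:ab},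
\[
0\equiv YX=Yr+b_1x_1+b_1x_2v^*+vb_2x_1+vb_2x_2v^*\equiv Yr+b_1x_1+b_2x_2 .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:BB}
$[B,B]\subseteq\mathfrak N$.
\end{lemma}

\begin{proof}
The entry $1$ of the model is replaced by an element $m\in B$. For $m,s,t\in B$ apply Lemma~\ref{lem:flip} with $r=0$, $x_1=st$, $b_1=m$, $x_2=-s$, $b_2=tm$. The hypothesis reads $stm-stm=0$, and the conclusion is $[ms,t]=mst-tms\equiv0$. Every element of $B$ has the form $ms$.
\end{proof}

\subsection*{Commutators with elements outside the matrix algebra}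
For $c\in A$ the products $yc$ and $cy$ need not lie in $\Phi(M_2(B))$. The next lemma allows us to move them into $B$.

\begin{lemma}\label{lem:R}
$[\,b_1+vb_2,\,r\,]\in\mathfrak N$ for all $b_1,b_2\in B$ and $r\in R$.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(i), given Lemma~\ref{lem:R}]
Let $c\in A$ and $h=|y|^{1/2}\in B$. We show that $yc$ and $cy$ are both congruent to $hcvh$. First, $yc=(vh)(hc)$ with $hc\in BA\subseteq R$, so the lemma gives $yc\equiv(hc)(vh)$. Next, $cy=zh$ with $z=cvh$, and $z^*=|y|^{1/4}(|y|^{1/4}v^*c^*)\in BA\subseteq R$. The lemma gives $[h,z^*]\in\mathfrak N$, and since $\mathfrak N^*=\mathfrak N$, also $[z,h]=[h,z^*]^*\in\mathfrak N$. Thus $cy\equiv hz=hcvh$, and $[y,c]\in\mathfrak N$. As $y\in N_2$ was arbitrary, $[\mathfrak N,A]\subseteq\mathfrak N$.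
\end{proof}

Lemmas~\ref{lem:flip} and~\ref{lem:BB} give a criterion. For $r\in A$ and $Y=b_1+vb_2$,
\begin{equation}\label{eq:crit}
rY+x_1b_1+x_2b_2=0\ \text{ for some }x_1,x_2\in B\quad\Longrightarrow\quad[Y,r]\in\mathfrak N,
\end{equation}
because then $0\equiv Yr+b_1x_1+b_2x_2\equiv Yr+x_1b_1+x_2b_2=Yr-rY$. If $p\in B$, then $v=vp$ and \eqref{eq:RB} show that $x_1=-rp$ and $x_2=-rv$ lie in $B$ for $r\in R$; they solve the equation for every $Y$, and we are done. In general $rp$ and $rv$ are not in $A$. We therefore exchange the roles of data and unknowns: we fix $x_1,x_2$, solve for $Y$, and show that the solutions span everything. To make the equation solvable we factor from $r$ a left factor $s\in B$ and take one $x_i$ equal to $s$; the equation then becomes a small perturbation of $b_i=0$. This is where completeness is used.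

\begin{proof}[Proof of Lemma~\ref{lem:R}]
Let $r=w|r|=|r^*|w$ be the polar decomposition. Since $rr^*\in B$, all powers $|r^*|^t$ lie in $B$, and $|r^*|^{1/2}w=|r^*|^{1/4}(|r^*|^{1/4}w)\in BA\subseteq R$ by \eqref{eq:polar}. For $\lambda>0$ large, $s=\lambda|r^*|^{1/2}\in B$ and $r'=\lambda^{-1}|r^*|^{1/2}w\in R$ satisfy $r=sr'$ and $\|r'\|\le\frac14$. By \eqref{eq:RB}, the formulas $\alpha(b)=r'b$ and $\beta(b)=r'vb$ define linear maps $\alpha,\beta\colon B\to B$ of norm at most $\frac14$, and
\[
r(b_1+vb_2)=s\big(\alpha(b_1)+\beta(b_2)\big).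
\]
The maps $1+\alpha$ and $1+\beta$ are invertible by the Neumann series, with inverses of norm at most $\frac43$. So $S=-(1+\beta)^{-1}\alpha$ and $T=-(1+\alpha)^{-1}\beta$ have norm at most $\frac13$.

Let $L$ be the linear subspace of all $(b_1,b_2)\in B\oplus B$ with $[b_1+vb_2,r]\in\mathfrak N$. With $(x_1,x_2)=(0,s)$, the equation in \eqref{eq:crit} reads $s\big(\alpha(b_1)+(1+\beta)(b_2)\big)=0$, which holds if $b_2=Sb_1$. With $(x_1,x_2)=(s,0)$, it reads $s\big((1+\alpha)(b_1)+\beta(b_2)\big)=0$, which holds if $b_1=Tb_2$. Hence $L$ contains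
\[
(b,Sb)+(Tb',b')=(b,b')+(Tb',Sb)\qquad(b,b'\in B).
\]
On $B\oplus B$ with the maximum norm, the right side is the identity plus an operator of norm at most $\frac13$, applied to $(b,b')$. Such a map is onto, so $L=B\oplus B$.
\end{proof}

\section{From the Lie ideal to the ideal $J$}\label{sec:JA}

We know that $[t,A]\subseteq\mathfrak N$ for $t\in\mathfrak N$ and want it for $t\in J$. The set of all $t$ with this property is closed under products, which reaches the subalgebra generated by $N_2$. To reach the ideal we need to multiply by arbitrary elements of $A$. This is possible for commutators $[u,w]$ of elements of $\mathfrak N$, and these generate $J$.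

\begin{proposition}\label{prop:JA}
$[J,A]\subseteq\mathfrak N$.
\end{proposition}

\begin{proof}
Let $\mathcal T=\{t\in A:[t,A]\subseteq\mathfrak N\}$, a linear subspace. Theorem~\ref{thm:structure}(i) says that $\mathfrak N\subseteq\mathcal T$, and the identity
\[
[st,a]=(sta-tas)+(tas-ast)=[s,ta]+[t,as]
\]
shows that $\mathcal T$ is a subalgebra.

Let $u,w\in\mathfrak N$ and $a,b\in A$. The elements $[u,w]$, $[u,wa]$, $[u,a]$ and $w$ lie in $\mathfrak N\subseteq\mathcal T$, so
\[
[u,w]a=(uwa-wau)-(wua-wau)=[u,wa]-w[u,a]\in\mathcal T .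
\]
Let $g$ be $[u,w]$ or $[u,w]a$. Then $g\in\mathcal T$ gives $[b,g]\in\mathfrak N\subseteq\mathcal T$, and $gb$ has the form $[u,w]a'$ with $a'\in A$; so $bg=gb+[b,g]\in\mathcal T$. Hence $\mathcal T$ contains the ideal $I=\operatorname{span}\tilde A[\mathfrak N,\mathfrak N]\tilde A$.

Finally, $N_2\subseteq I$. For $y=v|y|\in N_2$ the elements $v|y|^{1/4}$ and $|y|^{1/4}v^*$ are square-zero and $|y|^{1/2}v=0$, by Lemma~\ref{lem:sz}(a). Therefore
\[
v|y|^{1/2}\,\big[\,v|y|^{1/4},|y|^{1/4}v^*\,\big]=v|y|^{1/2}\big(v|y|^{1/2}v^*-|y|^{1/2}\big)=-y .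
\]
Thus $J\subseteq I\subseteq\mathcal T$.
\end{proof}

\section{The ideal $J$ is hereditary and closed under roots}\label{sec:her}

To place $|x|^{1/2}$ in $J$ we need to pass to smaller positive elements and to roots. A non-closed ideal need not allow this: the ideal $tC[0,1]$ of $C[0,1]$ contains $t$ but not $t^{1/2}$, since $t^{-1/2}$ is unbounded. For $J$ the basic positive elements $|y|$ and $|y^*|$ have all their roots in $J$, by Lemma~\ref{lem:sz}(b). The difficulty is that a root of a sum $e=\sum g_j^*g_j$ is not a sum of roots. We resolve it by writing $e$ as $G^*G$ for a column $G$. The product $GG^*$ is dominated by a \emph{diagonal} matrix, whose roots are taken entry by entry, and the polar decomposition of $G$ carries the information back to $G^*G$.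

\begin{lemma}\label{lem:her}
\begin{enumerate}
\item[(i)] If $d\in A$ and $d^*d\le c$ for some $c\in J$, then $d\in J$.
\item[(ii)] If $0\le a\le c$ with $a\in A$ and $c\in J$, then $a^t\in J$ for all $t>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) \emph{A convenient majorant.} Write $c=\sum_{i=1}^ka_iy_ib_i$ with $y_i=v_i|y_i|\in N_2$ and $a_i,b_i\in\tilde A$. Put $s_i=a_iv_i|y_i|^{1/2}$ and $t_i=|y_i|^{1/2}b_i$, so that $c=\sum s_it_i$. Expanding $(s-t^*)(s-t^*)^*\ge0$ gives $st+t^*s^*\le ss^*+t^*t$. As $c=\frac12(c+c^*)$ and $v_i|y_i|v_i^*=|y_i^*|$,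
\[
c\le\frac12\sum_{i=1}^k\big(a_i|y_i^*|a_i^*+b_i^*|y_i|b_i\big)=\sum_{j=1}^mf_jh_jf_j^*=:e ,
\]
where $m=2k$, each $h_j$ is some $|y_i|$ or $|y_i^*|$, and each $f_j\in\tilde A$ is some $a_i/\sqrt2$ or $b_i^*/\sqrt2$.

\emph{A root of $e$ lies in $J$.} Let $G\in M_m(A)$ have first column $g_j=h_j^{1/2}f_j^*$ and zeros elsewhere. Let $H=\operatorname{diag}(h_1,\dots,h_m)$, let $F=(f_j^*f_l)_{j,l}\in M_m(\tilde A)$, which is positive, and put $C=\|F\|$. Then
\[
G^*G=\operatorname{diag}(e,0,\dots,0),\qquad GG^*=H^{1/2}FH^{1/2}\le CH .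
\]
Taking square roots, $|G^*|\le(CH)^{1/2}$. Lemma~\ref{lem:ped} in $M_m(A)$, with $x=|G^*|^{1/2}$ and $\alpha=\frac14$, gives $|G^*|^{1/2}=u(CH)^{1/8}$ with $u\in M_m(A)$. The entries $h_j^{1/8}$ of $H^{1/8}$ lie in $J$, and $M_m(J)$ is an ideal of $M_m(A)$, so $|G^*|^{1/2}\in M_m(J)$. With the polar decomposition $G=W|G|$ and \eqref{eq:polar},
\[
|G|^{3/4}=W^*|G^*|^{3/4}W=\big(W^*|G^*|^{1/8}\big)\,|G^*|^{1/2}\,\big(|G^*|^{1/8}W\big)\in M_m(J),
\]
since the outer factors lie in $M_m(A)$. The $(1,1)$ entry of $|G|^{3/4}=(G^*G)^{3/8}$ is $e^{3/8}$, so $e^{3/8}\in J$.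

\emph{Conclusion.} We have $d^*d\le c\le e$ and $\frac38<\frac12$, so Lemma~\ref{lem:ped} gives $d=u'e^{3/8}\in J$.

(ii) Part (i) with $d=a^{1/2}$ gives $a^{1/2}\in J$. If $a^{2^{-k}}\in J$, part (i) with this element as $c$ gives $a^{2^{-k-1}}\in J$. Given $t>0$, choose $k$ with $2^{-k}<t$ and write $a^t=a^{2^{-k}}a^{t-2^{-k}}$.
\end{proof}

\section{Nilpotent elements lie in $J$}\label{sec:nil}

It is enough to show that $x^2\in J$ implies $x\in J$. If $x$ is normal this is immediate from Lemma~\ref{lem:her}, since $(x^*x)^2=(x^2)^*x^2\in J$. In general we must show that the self-commutator $\delta=x^*x-xx^*$ lies in $J$. The square-zero elements available for this come from the decomposition $\delta=\delta_+-\delta_-$ into positive and negative parts: as $\delta_+\delta_-=0$, every element $\delta_-z\delta_+$ is square-zero.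

\begin{lemma}\label{lem:semiprime}
If $x\in A$ and $x^2\in J$, then $x\in J$.
\end{lemma}

\begin{proof}
Put $P=x^*x$, $Q=xx^*$ and $\delta=P-Q=\delta_+-\delta_-$ with $\delta_\pm\ge0$ and $\delta_+\delta_-=\delta_-\delta_+=0$. The element
\[
D=P+\delta_-=Q+\delta_+
\]
has two forms. The first is used to show that products lie in $J$; the second shows that $D\ge Q$ and $D\ge\delta_+$.

Since $Px=x^*x^2\in J$ and $\delta_-x\delta_+\in N_2$, we have $Dx\delta_+=Px\delta_++\delta_-x\delta_+\in J$. From $D\ge Q$ and $x^*Qx=P^2$,
\[
(P\delta_+)^*(P\delta_+)=\delta_+x^*Qx\delta_+\le\delta_+x^*Dx\delta_+\in J,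
\]
so $P\delta_+\in J$ by Lemma~\ref{lem:her}(i). Next, $D\delta_+=P\delta_++\delta_-\delta_+=P\delta_+\in J$, and $D\ge\delta_+$ gives $\delta_+^3\le\delta_+D\delta_+\in J$. By Lemma~\ref{lem:her}(ii), $\delta_+=(\delta_+^3)^{1/3}\in J$.

The element $x^*$ satisfies $(x^*)^2=(x^2)^*\in J$. Replacing $x$ by $x^*$ exchanges $P$ and $Q$, replaces $\delta$ by $-\delta$, and so replaces $\delta_+$ by $\delta_-$. Hence $\delta_-\in J$ and $\delta\in J$. Now $P^2=P\delta+PQ$ with $PQ=x^*x^2x^*\in J$, so $P^2\in J$. Lemma~\ref{lem:her}(ii) gives $x^*x=P\in J$, and Lemma~\ref{lem:her}(i) gives $x\in J$.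
\end{proof}

\begin{proposition}\label{prop:nil}
If $x\in A$ is nilpotent, then $x\in J$ and $|x|^{1/2}\in J$.
\end{proposition}

\begin{proof}
Choose $k$ with $x^{2^k}=0\in J$. Applying Lemma~\ref{lem:semiprime} $k$ times gives $x^{2^{k-1}},\dots,x^2,x\in J$. Then $x^*x\in J$, and $|x|^{1/2}=(x^*x)^{1/4}\in J$ by Lemma~\ref{lem:her}(ii).
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. Nilpotency was used twice: here, to place $|x|^{1/2}$ in $J$, and in Lemma~\ref{lem:lower}, to make the induction terminate.

\section{Commutators and characters}\label{sec:char}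

\begin{proof}[Proof of Theorem~\ref{thm:structure}(ii)]
By Theorem~\ref{thm:main} every nilpotent element lies in $\mathfrak N$, and square-zero elements are nilpotent, so the nilpotent elements span $\mathfrak N$. They lie in $J$ by Proposition~\ref{prop:nil}. Lemma~\ref{lem:sz}(c) and Proposition~\ref{prop:JA} give $\mathfrak N\subseteq[J,J]\subseteq[J,A]\subseteq\mathfrak N$.
\end{proof}

For part (iii), recall that a nonzero representation $\pi$ of a $C^*$-algebra $A$ on a Hilbert space $\mathcal K$ is \emph{irreducible} if it has no closed invariant subspace other than $0$ and $\mathcal K$; then $\pi(A)\xi$ is dense in $\mathcal K$ for every $\xi\ne0$. Every nonzero $C^*$-algebra has an irreducible representation.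

\begin{lemma}\label{lem:irr}
An irreducible representation $\pi$ of $A$ with $\pi(N_2)=0$ is one-dimensional.
\end{lemma}

\begin{proof}
Extend $\pi$ unitally to $\tilde A$ and let $h=h^*\in A$. Suppose that the spectrum of $\pi(h)$ contains two points $\lambda\ne\mu$. Choose continuous $f,g\colon\mathbb R\to\mathbb R$ with $fg=0$ and $f(\lambda)=g(\mu)=1$; then $f(\pi(h))\neq0\ne g(\pi(h))$. For $a\in A$ the element $f(h)ag(h)$ is square-zero, so $f(\pi(h))\pi(a)g(\pi(h))=0$. Choosing $\xi\ne0$ in the range of $g(\pi(h))$, we see that $f(\pi(h))$ vanishes on the dense subspace $\pi(A)\xi$, a contradiction. So $\pi(h)$ is self-adjoint with one-point spectrum, hence a scalar. Then $\pi(A)$ consists of scalars, every subspace is invariant, and the dimension is one.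
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(iii)]
A character $\chi$ satisfies $\chi(y)^2=0$ for $y\in N_2$, so it vanishes on $N_2$ and on $J$; thus $J=A$ excludes characters. Conversely, suppose that $A$ has no characters. If the closed ideal $\overline J$ were proper, an irreducible representation of the $C^*$-algebra $A/\overline J$ would give an irreducible representation of $A$ vanishing on $N_2$, which is a character by Lemma~\ref{lem:irr}. So $J$ is dense. Now we use the unit, for the only time: $J$ contains an element at distance less than $1$ from $1$, which is invertible, so $J=A$. Then $[A,A]=[J,J]=\mathfrak N$ by (ii).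
\end{proof}

\section{The number of summands}\label{sec:number}

\subsection*{Uniform bounds}
The bounds follow from Theorem~\ref{thm:main} itself, applied to a product of would-be counterexamples; the argument gives no explicit values. Suppose that for some $n$ no constants exist. Then for each $k\ge1$ there are a $C^*$-algebra $A_k$ and $x_k\in A_k$ with $x_k^n=0$ that is not a sum of $k$ square-zero elements of norm at most $k\|x_k\|$. Such an $x_k$ is nonzero, and we scale it to norm one. The bounded sequences $(a_k)$ with $a_k\in A_k$ form a $C^*$-algebra under the supremum norm, and $x=(x_k)$ satisfies $x^n=0$. By Theorem~\ref{thm:main}, $x=z_1+\dots+z_N$ with $z_i^2=0$. For $k\ge\max(N,\|z_1\|,\dots,\|z_N\|)$, the $k$th coordinates of the $z_i$, together with $k-N$ zeros, write $x_k$ as a sum of $k$ square-zero elements of norm at most $k$, a contradiction.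

\subsection*{Two summands do not suffice}
We want an element with $x^3=0$ whose two ``columns'' in the sense of Example~\ref{ex:vN} fall outside the algebra. For $S\in M_2$ let $S\oplus0$ and $0\oplus S$ be the $3\times3$ matrices with $S$ in the upper left and lower right corner, and let
\[
A=\Big\{F\in C\big([0,\tfrac\pi2],M_3\big):\ F(0)=S\oplus0,\ F(\tfrac\pi2)=0\oplus S\ \text{ for some }S\in M_2\Big\}.
\]
The conditions are closed and are preserved by sums, products and adjoints, so $A$ is a $C^*$-algebra. The function
\[
x(\theta)=\cos\theta\,e_{12}+\sin\theta\,e_{23}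
\]
lies in $A$, with $S=e_{12}$, and $x^2=\cos\theta\sin\theta\,e_{13}$, $x^3=0$. The summand $\cos\theta\,e_{12}$ is not in $A$: it would need $S=e_{12}$ at one end and $S=0$ at the other. We show that every decomposition into two square-zero terms has this defect. At interior points one summand must carry the whole $(1,2)$ entry and the other the whole $(2,3)$ entry, while the gluing condition asks for the same summand at both ends.

\begin{proposition}\label{prop:two}
The element $x$ is not a sum of two square-zero elements of $A$.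
\end{proposition}

\begin{proof}
Suppose that $x=z_1+z_2$ with $z_i\in A$ and $z_i^2=0$, and let $S_i\in M_2$ be the matrix of $z_i$ at the endpoints. Let $\varphi$ and $\psi$ be the $(1,2)$ and $(2,3)$ entries of $z_1$, which are continuous functions on $[0,\frac\pi2]$. If $b$ is the $(1,2)$ entry of $S_1$, then $z_1(0)=S_1\oplus0$ and $z_1(\frac\pi2)=0\oplus S_1$ give
\[
\varphi(0)=b=\psi(\tfrac\pi2).
\]

Fix $0<\theta<\frac\pi2$ and drop $\theta$ from the notation. The range of a square-zero matrix lies in its kernel, so in size three its rank is at most one. Thus $z_1=uf$ and $z_2=wg$ with columns $u,w$ and rows $f,g$ such that $fu=0=gw$. Then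
\[
x^2=z_1z_2+z_2z_1=(fw)\,ug+(gu)\,wf,\qquad 0=\operatorname{tr}x^2=2(fw)(gu).
\]
As $x^2$ is a nonzero multiple of $e_{13}$, exactly one of the scalars $fw$, $gu$ is nonzero.

If $fw\ne0$, then $ug$ is a nonzero multiple of $e_{13}=e_1e_3^T$, so $u$ is a multiple of $e_1$ and $g$ of $e_3^T$. Then $z_1$ vanishes outside the first row and $z_2$ outside the third column, which gives $\psi(\theta)=0$ and $\varphi(\theta)=x_{12}=\cos\theta$. If $gu\ne0$, then $wf$ is a nonzero multiple of $e_{13}$, so $z_2$ vanishes outside the first row and $z_1$ outside the third column, which gives $\varphi(\theta)=0$ and $\psi(\theta)=x_{23}=\sin\theta$.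

The function $\varphi(\theta)/\cos\theta$ is continuous on $(0,\frac\pi2)$; it equals $1$ in the first case and $0$ in the second. Hence one case holds on the whole interval. In the first case, continuity gives $b=\varphi(0)=1$ and $b=\psi(\frac\pi2)=0$. In the second case, $b=\varphi(0)=0$ and $b=\psi(\frac\pi2)=1$. Both are contradictions.
\end{proof}

Since $x^n=0$ for all $n\ge3$, and a sum of fewer than two square-zero elements is also a sum of two, $N_n\ge3$ for $n\ge3$. This completes the proof of Theorem~\ref{thm:bounds}.

\begin{remark}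
Four summands suffice for this $x$. Write $c=\cos\theta$, $s=\sin\theta$, and let $z=uf$ with $u=(c,s,0)^T$ and $f=(-sc,c^2,s)$. Then $fu=0$, $z(0)=e_{12}$ and $z(\frac\pi2)=e_{23}$, so $z$ is a square-zero element of $A$, and
\[
x-z=\frac{sc}2\begin{pmatrix}c&s+1&0\\s-1&-c&0\\0&0&0\end{pmatrix}+\frac{sc}2\begin{pmatrix}c&s-1&0\\s+1&-c&0\\0&0&0\end{pmatrix}+\begin{pmatrix}0&0&-sc\\0&0&s-s^2\\0&0&0\end{pmatrix}.
\]
The three terms vanish at both endpoints, so they lie in $A$. They are square-zero: the two $2\times2$ blocks have trace zero and determinant $-c^2-(s^2-1)=0$, and the last term is a single column with zero diagonal entry.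
\end{remark}

\begin{thebibliography}{9}

\bibitem{GT}
Eusebio Gardella and Hannes Thiel,
\emph{Prime ideals in C*-algebras and applications to Lie theory},
arXiv:2306.16510 (2023).

\bibitem{Ped}
Pedersen,
\emph{C*-Algebras and their Automorphism Groups}.

\end{thebibliography}
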